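\title{The ascending chain condition for two-sided ideals in the enveloping algebra of the positive Witt algebra}

\begin{abstract}
Let $W_+$ be the positive Witt algebra over a field $\Bbbk$ of characteristic $0$. Its enveloping algebra $U(W_+)$ is neither left nor right noetherian. We prove that $U(W_+)$ satisfies the ascending chain condition on two-sided ideals and that $S(W_+)$ satisfies it on Poisson ideals. The same holds for every Lie algebra with a subalgebra of finite codimension isomorphic to $f\Bbbk[T]\partial$, where $f$ is a monic polynomial. The proof compares ideals stable under the adjoint action with ideals stable under multiplication operators, for which the chain condition follows from Higman's lemma.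
\end{abstract}

\section{Introduction}

Throughout, $\Bbbk$ is a field of characteristic $0$. The \emph{positive Witt algebra} is the Lie algebra $W_+$ over $\Bbbk$ with basis $e_1,e_2,\dots$ and bracket $[e_n,e_m]=(m-n)e_{n+m}$. It is known that its universal enveloping algebra $U(W_+)$ is neither left nor right noetherian. The following question is posed in \cite{SW}.
\begin{quote}
Does $U(W_+)$ satisfy the ascending chain condition (ACC) on two-sided ideals?
\end{quote}
We show that it does.

The algebra $W_+$ belongs to a family of Lie algebras of vector fields on the line. For a monic polynomial $f\in\Bbbk[T]$ let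
\[
W_f=f\Bbbk[T]\,\partial,\qquad [g\partial,h\partial]=(gh'-g'h)\partial .
\]
With $e_n=T^{n+1}\partial$ we have $[e_n,e_m]=(m-n)e_{n+m}$, so $W_+=W_{T^2}$. If $f\mid p$, then $W_p$ is a subalgebra of $W_f$. For a Lie algebra $\mathfrak g$, the symmetric algebra $S(\mathfrak g)$ carries the unique bracket $\{\,,\}$ that extends the Lie bracket and is a derivation in each argument. An ideal $I$ of $S(\mathfrak g)$ is \emph{Poisson} if $\{S(\mathfrak g),I\}\subset I$. The \emph{adjoint action} of $x\in\mathfrak g$ on $S(\mathfrak g)$ is the derivation $\{x,-\}$.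

\begin{theorem}\label{thm:main}
$U(W_+)$ satisfies ACC on two-sided ideals, and $S(W_+)$ satisfies ACC on Poisson ideals.
\end{theorem}

\begin{theorem}\label{thm:fp}
Let $f,p\in\Bbbk[T]$ be monic with $f\mid p$. Then $S(W_f)$ satisfies ACC on ideals stable under the adjoint action of $W_p$.
\end{theorem}

\begin{theorem}\label{thm:g}
Let $\mathfrak g$ be a Lie algebra that contains a subalgebra of finite codimension isomorphic to some $W_f$. Then $S(\mathfrak g)$ satisfies ACC on Poisson ideals, and $U(\mathfrak g)$ satisfies ACC on two-sided ideals.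
\end{theorem}

Theorem~\ref{thm:fp} is the heart of the matter, and the other two follow from it in Section~\ref{sec:one}. The second polynomial $p$ costs nothing in the proof and is what Theorem~\ref{thm:g} needs. The hypotheses cannot simply be dropped. Over a field of characteristic $\ell>0$ the elements $e_n^{\ell}$ have zero bracket with all of $S(W_+)$, so $(e_1^\ell)\subset(e_1^\ell,e_2^\ell)\subset\cdots$ is a strictly ascending chain of Poisson ideals. If $\mathfrak g$ is the direct sum of $W_f$ and an abelian Lie algebra with basis $y_1,y_2,\dots$, then $(y_1)\subset(y_1,y_2)\subset\cdots$ is such a chain in $S(\mathfrak g)$.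

\subsection*{Which answer to expect}
A left ideal of $U(\mathfrak g)$ is two-sided exactly when it is stable under $\operatorname{ad}\mathfrak g$, because $ux=xu-[x,u]$. So the question is whether the adjoint action makes up for the infinite dimension of $W_+$. The first evidence is positive. Every nonzero Lie ideal $\mathfrak a$ of $W_+$ has finite codimension (Corollary~\ref{cor:one}), and then $U(W_+)/U(W_+)\mathfrak a=U(W_+/\mathfrak a)$ is the enveloping algebra of a finite-dimensional Lie algebra, which is noetherian. Hence a chain of two-sided ideals stabilizes as soon as one of its members contains a nonzero element of $W_+$. This argument goes no further: Example~\ref{ex:model} is a Poisson ideal of $S(W_+)$ that meets $W_+$ in $0$ and whose quotient is not a noetherian ring.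

\subsection*{The method}
Put $V=f\Bbbk[T]$ and $S=S(W_f)=\operatorname{Sym}(V)$. A chain of homogeneous ideals can grow in two ways: inside one degree $S^m$, which has infinite dimension, and through new generators in higher and higher degrees. We have one tool for each.

In a fixed degree, $S^m$ is a space of polynomials in $m$ variables on which $W_p$ acts by first-order differential operators. Such modules are noetherian, even over an arbitrary noetherian base ring (Proposition~\ref{prop:F}). The reason is visible for $m=1$: a suitable combination of double brackets acts as multiplication by a polynomial (Lemma~\ref{lem:two}).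

Across all degrees, we use the $\Bbbk[T]$-module structure of $V$. Multiplication by $g\in\Bbbk[T]$ extends to a derivation $\pi_g$ of $S$, and ideals stable under all $\pi_g$ satisfy ACC by Higman's lemma (Proposition~\ref{prop:pi}).

The ideals in Theorem~\ref{thm:fp} need not be stable under the $\pi_g$, and Sections~\ref{sec:d}--\ref{sec:end} join the two tools. Noetherian induction on ideals that are stable under both families of derivations gives a minimal counterexample $S/J$, and it suffices to control the chain inside one nonzero ideal of this kind. We choose that ideal so that its annihilator $\mathfrak p$ is prime. The domain $S/\mathfrak p$ is governed by finitely many points on the line over its fraction field. Vector fields that vanish to high order at these points act linearly over $S/\mathfrak p$, which brings us back to the modules of Proposition~\ref{prop:F}.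

\section{Chains, modules and derivations}\label{sec:facts}

This section collects the general facts that we use. All rings have a unit.

\begin{lemma}\label{lem:chains}
\begin{enumerate}
\item[(a)] Let $M$ be a vector space with a filtration $0=M_{-1}\subset M_0\subset M_1\subset\cdots$ whose union is $M$. For a subspace $I$ put $\operatorname{gr}I=\bigoplus_n (I\cap M_n+M_{n-1})/M_{n-1}$. If $I\subset I'$ and $\operatorname{gr}I=\operatorname{gr}I'$, then $I=I'$.
\item[(b)] Let $I_1\subset I_2\subset\cdots$ and $Q$ be subgroups of an abelian group. If the chains $I_j\cap Q$ and $I_j+Q$ stabilize, then so does $I_j$.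
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x\in I'\cap M_n$, there is $y\in I\cap M_n$ with $x-y\in I'\cap M_{n-1}$; use induction on $n$. (b) For large $j$, an element $x\in I_{j+1}$ has the form $y+q$ with $y\in I_j$, $q\in Q$, and $q=x-y\in I_{j+1}\cap Q=I_j\cap Q$.
\end{proof}

By (b), modules that are noetherian with respect to a given set of operators are closed under extensions and finite direct sums, as well as under submodules and quotients.

\begin{lemma}[Hilbert's basis theorem for modules]\label{lem:hilbert}
Let $\mathcal U$ be any ring, $E$ a noetherian left $\mathcal U$-module and $\tau$ a central variable. Then $E[\tau]$ is a noetherian $\mathcal U[\tau]$-module.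
\end{lemma}

\begin{proof}
For a submodule $Y\subset E[\tau]$ let $Y_k\subset E$ be the $\mathcal U$-submodule of coefficients of $\tau^k$ in elements of $Y$ of degree at most $k$. Multiplication by $\tau$ gives $Y_k\subset Y_{k+1}$. As in Lemma~\ref{lem:chains}(a), $Y\subset Y'$ and $Y_k=Y'_k$ for all $k$ imply $Y=Y'$. Let $Y^{(1)}\subset Y^{(2)}\subset\cdots$ be a chain. The chain $Y^{(i)}_i$ stabilizes at some $i_0$, and then $Y^{(i)}_k=Y^{(i_0)}_{i_0}$ for $i,k\ge i_0$, because $Y^{(i)}_k$ lies between $Y^{(i_0)}_{i_0}$ and $Y^{(j)}_{j}$ with $j=\max(i,k)$. For each of the finitely many $k<i_0$ the chain $Y^{(i)}_k$ stabilizes as well.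
\end{proof}

\begin{lemma}[Artin--Rees]\label{lem:AR}
Let $B$ be a commutative ring, $\mathfrak c=(c_1,\dots,c_n)$ a finitely generated ideal of $B$, $E$ a $B$-module, and $\mathcal U\subset\operatorname{End}_B(E)$ a subring that contains the scalars from $B$. If $E$ is noetherian over $\mathcal U$ and $Z\subset E$ is a $\mathcal U$-submodule, then $Z\cap\mathfrak c^kE\subset\mathfrak cZ$ for some $k\ge1$.
\end{lemma}

\begin{proof}
The elements of $\mathcal U$ are $B$-linear, so $\bigoplus_k\mathfrak c^kE\,t^k$ is a module over $\mathcal U[\tau_1,\dots,\tau_n]$ with $\tau_i$ acting as $c_it$. It is the image of $E[\tau_1,\dots,\tau_n]$ under $x\tau^a\mapsto c^ax\,t^{|a|}$, hence noetherian by Lemma~\ref{lem:hilbert}. The submodule $\bigoplus_k(Z\cap\mathfrak c^kE)t^k$ is therefore generated by finitely many elements $z_lt^{k_l}$ with $z_l\in Z$. For $k>\max_l k_l$ the space $Z\cap\mathfrak c^kE$ is the sum of the $c^a\mathcal Uz_l$ with $|a|=k-k_l\ge1$, and these lie in $\mathfrak cZ$.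
\end{proof}

\begin{lemma}\label{lem:der}
Let $A$ be a commutative $\Bbbk$-algebra and $\delta$ a $\Bbbk$-linear derivation of $A$.
\begin{enumerate}
\item[(a)] Let $X$ be an $A$-module with an additive map $\delta\colon X\to X$ such that $\delta(ax)=\delta(a)x+a\delta(x)$, and let $u\in A$. Then the kernel of $X\to X_u$ is $\delta$-stable, and $\delta$ extends to the localizations $A_u$ and $X_u$ by the quotient rule.
\item[(b)] Every minimal prime $P$ of $A$ is $\delta$-stable.
\item[(c)] If $A$ is a domain and $\mathbb K$ is an algebraic closure of its fraction field, then $\delta$ extends uniquely to $\mathbb K$ and kills every element of $\mathbb K$ that is algebraic over $\Bbbk$.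
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u^Nx=0$, then $0=u\,\delta(u^Nx)=N\delta(u)u^Nx+u^{N+1}\delta(x)=u^{N+1}\delta(x)$. The extension is $\delta(x/u^n)=\delta(x)/u^n-n\delta(u)x/u^{n+1}$.

(b) Let $y\in A_P$ with $y^n=0$. By the Leibniz rule $\delta^n(y^n)$ is a sum of products $\delta^{k_1}(y)\cdots\delta^{k_n}(y)$ with $\sum k_i=n$. Either all $k_i$ equal $1$, which gives $n!\,\delta(y)^n$, or the product has a factor $y$. So $n!\,\delta(y)^n\in yA_P$, and $\delta(y)$ is nilpotent. Now $PA_P$ is the only prime of $A_P$, hence its nilradical. It is $\delta$-stable, and so is its preimage $P$.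

(c) Derivations extend uniquely to fraction fields and to separable algebraic extensions. If $\rho$ has minimal polynomial $m$ over $\Bbbk$, then $0=\delta(m(\rho))=m'(\rho)\delta(\rho)$ with $m'(\rho)\ne0$.
\end{proof}

\section{Degree one, and the reduction to Theorem~\ref{thm:fp}}\label{sec:one}

\subsection*{Multiplication from double brackets}
Since $[e_a,[e_b,e_n]]=(n-b)(n+b-a)e_{n+a+b}$, we have for $k\ge0$ and $n\geq1$
\[
[e_{k+3},[e_1,e_n]]-2[e_{k+2},[e_2,e_n]]+[e_{k+1},[e_3,e_n]]=-4e_{n+k+4};
\]
indeed, with $m=n-k$ the coefficient is $(n-1)(m-2)-2(n-2)m+(n-3)(m+2)=-4$. The coefficient does not depend on $n$. So this combination of double brackets sends $w\partial$ to $-4T^{k+4}w\partial$ for every $w$: a second-order expression in the adjoint action is a multiplication operator. To see the reason, record $e_a\otimes e_b$ as the monomial $y^{a+1}z^{b+1}$. The combination above is then $y^{k+2}z^2(y-z)^2$, and the factor $(y-z)^2$ removes the derivatives.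

\begin{lemma}[two letters]\label{lem:two}
Let $B$ be a commutative $\Bbbk$-algebra and $\lambda\in\Bbbk$. For $g\in B[T]$ let $\ell_g$ be the operator $F\mapsto gF'+\lambda g'F$ on $B[x]$. For $G=\sum_kg_k(y)h_k(z)\in B[y,z]$ put $\Phi(G)=\sum_k\ell_{g_k}\ell_{h_k}$. If $G=(y-z)^2H$, then
\[
\Phi(G)F=2\lambda(1-\lambda)\,H(x,x)\,F .
\]
\end{lemma}

\begin{proof}
The operator $\ell_g\ell_h$ is $B$-bilinear in $(g,h)$, so $\Phi$ is well defined. Expanding,
\[
\ell_g\ell_hF=ghF''+\bigl((1+\lambda)gh'+\lambda g'h\bigr)F'+\bigl(\lambda gh''+\lambda^2g'h'\bigr)F .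
\]
Hence $\Phi(G)F=GF''+((1+\lambda)G_z+\lambda G_y)F'+(\lambda G_{zz}+\lambda^2G_{yz})F$, with $G$ and its derivatives evaluated at $y=z=x$. For $G=(y-z)^2H$ the values on the diagonal are $G=G_y=G_z=0$, $G_{zz}=2H$ and $G_{yz}=-2H$.
\end{proof}

The adjoint action $[h\partial,v\partial]=(hv'-h'v)\partial$ is the case $\lambda=-1$, where $2\lambda(1-\lambda)=-4$.

\begin{corollary}\label{cor:one}
Let $p\in\Bbbk[T]$ be monic, and let $N\subset\Bbbk[T]$ be a subspace stable under $v\mapsto hv'-h'v$ for all $h\in p\Bbbk[T]$. Then $p^2\Bbbk[T]N\subset N$. In particular, an ideal of the Lie algebra $W_f$ that contains $w\partial\neq0$ contains $f^2w\Bbbk[T]\partial$ and has finite codimension.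
\end{corollary}

\begin{proof}
The polynomial $G=p(y)p(z)(y-z)^2H(y)$ is a sum of products $g(y)h(z)$ with $g,h\in p\Bbbk[T]$. So $\Phi(G)$ preserves $N$, and it is multiplication by $-4p^2H$.
\end{proof}

Such a subspace $N$ need not be an ideal of $\Bbbk[T]$. The span of $e_1,e_3,e_4,\dots$ is a Lie ideal of $W_+$, since all brackets lie in the span of $e_3,e_4,\dots$, but multiplication by $T$ sends $e_1$ to $e_2$. The corollary says that $N$ is trapped between the ideals $p^2\Bbbk[T]N$ and $\Bbbk[T]N$. This already proves ACC in degree one: a nonzero $N$ has finite codimension. The rest of the paper extends this picture first to each degree and then to all degrees at once.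

\subsection*{Theorem~\ref{thm:fp} implies Theorems~\ref{thm:main} and \ref{thm:g}}

\begin{lemma}\label{lem:PBW}
Let $\mathfrak g$ be a Lie algebra. An ideal of $S(\mathfrak g)$ is Poisson if and only if it is stable under the adjoint action of $\mathfrak g$. If $S(\mathfrak g)$ satisfies ACC on Poisson ideals, then $U(\mathfrak g)$ satisfies ACC on two-sided ideals.
\end{lemma}

\begin{proof}
The first claim follows from $\{ab,u\}=a\{b,u\}+b\{a,u\}$, since $\mathfrak g$ generates $S(\mathfrak g)$. Let $U_n$ be the span of products of at most $n$ elements of $\mathfrak g$. By the Poincar\'e--Birkhoff--Witt theorem $\operatorname{gr}U(\mathfrak g)=S(\mathfrak g)$. For $x\in\mathfrak g$ the derivation $[x,-]$ preserves each $U_n$ and induces $\{x,-\}$ on $S(\mathfrak g)$. So if $I$ is a two-sided ideal, $\operatorname{gr}I$ is an ideal stable under the adjoint action, hence Poisson. Lemma~\ref{lem:chains}(a) finishes the proof.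
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $f=p=T^2$ in Theorem~\ref{thm:fp} and apply Lemma~\ref{lem:PBW}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:g}]
Let $W_f\subset\mathfrak g$ have finite codimension. We first find $p$ with $[W_p,\mathfrak g]\subset W_f$. The space $\mathfrak k=\{x\in W_f:[x,\mathfrak g]\subset W_f\}$ is the kernel of the representation $W_f\to\mathfrak{gl}(\mathfrak g/W_f)$. It is an ideal of $W_f$ of finite codimension, hence contains some $w\partial\neq0$. By Corollary~\ref{cor:one}, $\mathfrak k\supset W_p$, where $p$ is the monic scalar multiple of $f^2w$, and $f\mid p$.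

Let $y_1,\dots,y_r$ be a basis of a complement of $W_f$ in $\mathfrak g$, so that $S(\mathfrak g)=S(W_f)[y_1,\dots,y_r]$. Filter by total degree in the $y_i$, and identify the associated graded algebra with $S(W_f)[y_1,\dots,y_r]$. For $x\in W_p$ we have $\{x,y_i\}\in W_f$. So $\{x,-\}$ preserves the filtration and induces the derivation that acts as $\{x,-\}$ on $S(W_f)$ and kills the $y_i$. Let $\mathcal U$ be the ring of operators on $S(W_f)$ generated by multiplications and by the adjoint action of $W_p$. For a Poisson ideal $I$ of $S(\mathfrak g)$, the ideal $\operatorname{gr}I$ is then a $\mathcal U[y_1,\dots,y_r]$-submodule of $S(W_f)[y_1,\dots,y_r]$. Theorem~\ref{thm:fp} says that $S(W_f)$ is a noetherian $\mathcal U$-module. By Lemma~\ref{lem:hilbert} the ideals $\operatorname{gr}I$ satisfy ACC, and by Lemma~\ref{lem:chains}(a) so do the Poisson ideals. The statement for $U(\mathfrak g)$ follows from Lemma~\ref{lem:PBW}.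
\end{proof}

\section{Letters, and ideals stable under multiplication}\label{sec:pi}

From now on we fix monic polynomials $f\mid p$ and put $V=f\Bbbk[T]$ and $S=\operatorname{Sym}(V)=\bigoplus_mS^m$, identified with $S(W_f)$. For $h\in p\Bbbk[T]$ and $g\in\Bbbk[T]$ define operators on $V$ by
\[
L_hv=hv'-h'v,\qquad \pi_gv=gv,
\]
and extend them to derivations of $S$. The operator $L_h$ preserves $V$ because $f\mid h$; it is the adjoint action of $h\partial$. A subspace is \emph{$L$-stable} if it is stable under all $L_h$ with $h\in p\Bbbk[T]$, \emph{$\pi$-stable} if it is stable under all $\pi_g$, and \emph{bistable} if it is both. Since $\pi_1$ acts on $S^m$ as the scalar $m$, and these scalars are distinct in characteristic $0$, a $\pi$-stable subspace is homogeneous. An ideal generated by a subspace that is stable under a derivation is again stable under it.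

The $L_h$ preserve degree. So if $I$ is an $L$-stable ideal, then $\operatorname{gr}I$, for the filtration by degree, is a homogeneous $L$-stable ideal of $S$. By Lemma~\ref{lem:chains}(a), \emph{it suffices to prove ACC for homogeneous $L$-stable ideals.}

\subsection*{Letters}
We write elements of $S^m$ as polynomials in $m$ variables. Let $P_m=\Bbbk[T_1,\dots,T_m]$ and let $C_m\subset P_m$ be the ring of symmetric polynomials. The variables $T_i$ are called \emph{letters}. Identify $v_1\otimes\dots\otimes v_m$ with $v_1(T_1)\cdots v_m(T_m)$, so that $V^{\otimes m}=f(T_1)\cdots f(T_m)P_m$. For $G\in V^{\otimes m}$ let $\langle G\rangle\in S^m$ be its image under multiplication; for $m=0$ we have $\langle1\rangle=1$. The names of the letters do not matter, $\langle G\rangle\langle G'\rangle=\langle GG'\rangle$ if $G$ and $G'$ are written in disjoint sets of letters, and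
\begin{equation}\label{eq:letters}
\pi_g\langle G\rangle=\Bigl\langle\sum_ig(T_i)G\Bigr\rangle,\qquad
L_h\langle G\rangle=\Bigl\langle\sum_i\bigl(h(T_i)\partial_i-h'(T_i)\bigr)G\Bigr\rangle .
\end{equation}
In characteristic $0$ the map $G\mapsto\langle G\rangle$ restricts to an isomorphism from the space $f(T_1)\cdots f(T_m)C_m$ of symmetric elements onto $S^m$, and $\langle G\rangle=\langle\bar G\rangle$ for the symmetrization $\bar G=\frac1{m!}\sum_{\sigma\in\mathfrak S_m}\sigma G$. Under this isomorphism $\pi_{T^k}$ is multiplication by the $k$th power sum, and power sums generate $C_m$ in characteristic $0$. Hence the $\pi$-stable subspaces of $S^m$ correspond to the $C_m$-submodules of $f(T_1)\cdots f(T_m)C_m$.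

\subsection*{ACC for $\pi$-stable ideals}
In each degree a $\pi$-stable ideal is a submodule of a cyclic module over the noetherian ring $C_m$. To treat all $m$ together we need a combinatorial statement about sequences of varying length.

\medskip\noindent\textbf{Higman's lemma.} \emph{For finite words over $\mathbb N=\{0,1,\dots\}$ write $d\preceq d'$ if there are indices $i_1<\dots<i_m$, where $m$ is the length of $d$, with $d_j\le d'_{i_j}$ for all $j$. Every infinite sequence of words $d^{(1)},d^{(2)},\dots$ has $d^{(i)}\preceq d^{(j)}$ for some $i<j$.}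

\medskip
It follows that ascending chains of upward closed sets of words stabilize: if $U_1\subsetneq U_2\subsetneq\cdots$ and $d^{(i)}\in U_{i+1}\setminus U_i$, then $d^{(i)}\preceq d^{(j)}$ with $i<j$ gives $d^{(j)}\in U_{i+1}\subset U_j$, which is false.

\begin{proposition}\label{prop:pi}
The $\pi$-stable ideals of $S$ satisfy ACC. Every $\pi$-stable ideal $J$ is generated by $J_0\oplus\dots\oplus J_{m^*}$ for some $m^*$.
\end{proposition}

\begin{proof}
Let $b_i=\langle fT^i\rangle$ for $i\ge0$. The monomials $b_\alpha=b_{\alpha_1}\cdots b_{\alpha_m}$ with $\alpha_1\ge\dots\ge\alpha_m\ge0$ form a basis of $S^m$. Dividing by $f(T_1)\cdots f(T_m)$ identifies $S^m$ with $C_m$, and $b_\alpha$ becomes a positive rational multiple of the sum of the distinct permutations of $T^\alpha$. Order the $\alpha$ with $m$ parts lexicographically, and for $0\ne F\in S^m$ let $\operatorname{in}(F)$ be the largest $\alpha$ such that $b_\alpha$ occurs in $F$. This is also the lexicographically largest exponent of $F$ as a symmetric polynomial. For a $\pi$-stable ideal $J$ let $\operatorname{in}(J)$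 be the set of all $\operatorname{in}(F)$ with $F\in J$ nonzero and homogeneous. It is closed under two operations.

(i) \emph{$\alpha\mapsto\alpha+\nu$ for $\nu_1\ge\dots\ge\nu_m\ge0$.} Multiply $F$, inside the $C_m$-module $J_m$, by $\prod_jE_j^{\nu_j-\nu_{j+1}}$, where $E_j$ is the $j$th elementary symmetric polynomial and $\nu_{m+1}=0$. The leading monomial of this factor is $T^\nu$.

(ii) \emph{Insertion of a part $i$.} Multiply $F$ by $b_i$ in $S$. If $\alpha<\alpha'$ have the same number of parts, then $\alpha'$ has the larger multiplicity at the largest value where the multiplicities differ, and this persists when $i$ is inserted in both. So $\operatorname{in}(b_iF)$ is $\operatorname{in}(F)$ with $i$ inserted.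

Encode $\alpha$ by the word $d(\alpha)=(\alpha_1-\alpha_2,\dots,\alpha_{m-1}-\alpha_m,\alpha_m)$; this is a bijection onto words of length $m$. Suppose $d=d(\alpha)\preceq d'=d(\beta)$ through $i_1<\dots<i_m$, and put $\beta^*_j=\beta_{i_j}$. Then
\[
\beta^*_j-\beta^*_{j+1}=\sum_{i_j\le t<i_{j+1}}d'_t\ \ge\ d_j\quad(j<m),\qquad \beta^*_m=\sum_{t\ge i_m}d'_t\ \ge\ d_m .
\]
So $\nu=\beta^*-\alpha$ is as in (i), and $\beta$ arises from $\beta^*$ by inserting parts. Thus $\operatorname{in}(J)$ is upward closed, and along a chain of $\pi$-stable ideals the sets $\operatorname{in}(J)$ stabilize. Finally, let $J\subset J'$ with $\operatorname{in}(J)=\operatorname{in}(J')$. If $J_m\neq J'_m$, choose $F\in J'_m\setminus J_m$ with $\operatorname{in}(F)$ minimal, which is possible because the lexicographic order on $\mathbb N^m$ is a well-order. Subtracting a multiple of an element of $J_m$ with the same leading term gives $0$ or an element with smaller $\operatorname{in}$, a contradiction.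

For the last claim apply ACC to the $\pi$-stable ideals generated by $J_0\oplus\dots\oplus J_k$.
\end{proof}

\section{Polynomial modules over a noetherian base}\label{sec:F}

By \eqref{eq:letters}, $S^m$ sits inside $P_m$ with the operators $\sum_i(h(T_i)\partial_i-h'(T_i))$. We prove that such modules are noetherian, in a generality forced by the argument. The proof is an induction that restricts to the diagonals $x_i=x_j$, and this changes the coefficient $-1$ of $h'$; so all coefficients are allowed. The application in Section~\ref{sec:end} has a noetherian ring in place of $\Bbbk$ and uses only vector fields divisible by a polynomial with coefficients in that ring.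

Let $B$ be a commutative noetherian $\Bbbk$-algebra, $\eta\in B[T]$ monic, $\lambda\in\Bbbk^q$ and $O=B[x_1,\dots,x_q]$. For $h\in B[T]$ put
\[
D_h=\sum_ih(x_i)\partial_i,\qquad L_h=D_h+\sum_i\lambda_ih'(x_i),
\]
and let $F(\lambda)$ be $O$ with the operators $L_h$. They are $B$-linear, depend $B$-linearly on $h$, and satisfy $L_h(gF)=D_h(g)F+gL_hF$ for $g\in O$. An \emph{$\eta$-submodule} of $F(\lambda)$ is a $B$-submodule stable under $L_h$ for all $h\in\eta B[T]$. We call $F(\lambda)$, or a subquotient, \emph{$\eta$-noetherian} if its $\eta$-submodules satisfy ACC. If $\eta\mid\eta'$, every $\eta$-submodule is an $\eta'$-submodule, so $\eta'$-noetherian implies $\eta$-noetherian. For $h\in\eta B[T]$,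
\begin{equation}\label{eq:tangent}
D_h\,\eta(x_i)=h(x_i)\eta'(x_i)\in\eta(x_i)O,\qquad D_h(x_i-x_j)=h(x_i)-h(x_j)\in(x_i-x_j)O .
\end{equation}
So if $\omega$ is a product of factors $\eta(x_i)$ and $x_i-x_j$, then $D_h\omega\in\omega O$ and $\omega O$ is an $\eta$-submodule.

\begin{proposition}\label{prop:F}
$F(\lambda)$ is $\eta$-noetherian for all $q$, $B$, $\eta$ and $\lambda$.
\end{proposition}

A condition on $\eta$ is needed. If $\eta=b\in B$ is not a unit and $q\ge1$, the operators $L_h$ with $h\in bB[T]$ map $O$ into $bO$, and the submodules $bO+B+Bx_1+\dots+Bx_1^n$ form a strictly ascending chain.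

\subsection*{The conductor lemma}
We first extend Corollary~\ref{cor:one} to $q$ variables. The factor $2\lambda(1-\lambda)$ of Lemma~\ref{lem:two} vanishes for $\lambda\in\{0,1\}$, and these values are truly exceptional.

\begin{example}\label{ex:01}
Let $q=1$, $B=\Bbbk$. In $F(0)$ the constants form an $\eta$-submodule that contains no nonzero ideal of $\Bbbk[x]$. What remains true is that $L_hF=hF'$, so $\eta\Bbbk[x]N'\subset N$ for every $\eta$-submodule $N$, where $N'$ is the set of derivatives. In $F(1)$ we have $L_hF=(hF)'$. For $\eta=T(T-1)$ the kernel $N$ of the functional $x^n\mapsto\frac1{n+1}$, which is integration from $0$ to $1$, contains all $L_hF$ and so is an $\eta$-submodule. It contains no nonzero ideal $g\Bbbk[x]$: if $\sum_ig_i/(i+n+1)=0$ for all $n$, the rational function $\sum_ig_i/(i+t+1)$ vanishes and $g=0$.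
\end{example}

The value $1$ will be removed by a surjection $F(0)\to F(1)$, and the value $0$ forces a derivative into the statement. In several variables the $L_h$ also do not distinguish variables with equal $\lambda_i$, so we can only expect multiplication by invariant polynomials.

\begin{lemma}[conductor]\label{lem:cond}
Suppose that $\lambda_i=0$ for $i\le a$ and $\lambda_i\notin\{0,1\}$ for $i>a$. Let $\Gamma=\mathfrak S_a\times\mathfrak S_{q-a}$ permute the variables, and put $C=O^\Gamma$, $\theta=\partial_1\cdots\partial_a$, $K=4(2q+1)$ and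
\[
\Delta=\prod_i\eta(x_i)^K\prod_{i<j}(x_i-x_j)^K .
\]
Then $\Delta\,C\,\theta(N)\subset N$ for every $\eta$-submodule $N\subset F(\lambda)$.
\end{lemma}

\begin{proof}
Put $\ell^{(c)}_g=g(x_c)\partial_c+\lambda_cg'(x_c)$, so that $L_g=\sum_c\ell_g^{(c)}$. For letters $u_1,\dots,u_r$ define $B$-linear maps from $B[u_1,\dots,u_r]$ to operators on $O$ by
\[
\Phi\bigl(g_1(u_1)\cdots g_r(u_r)\bigr)=L_{g_1}\cdots L_{g_r},\qquad
\Phi_\tau\bigl(g_1(u_1)\cdots g_r(u_r)\bigr)=\ell^{(\tau(1))}_{g_1}\cdots\ell^{(\tau(r))}_{g_r},
\]
where $\tau$ is a map $\{1,\dots,r\}\to\{1,\dots,q\}$. Then $\Phi=\sum_\tau\Phi_\tau$, and $\Phi(G)N\subset N$ if $G$ is divisible by $\eta(u_1)\cdots\eta(u_r)$. Each factor $\ell^{(c)}_g$ contributes exactly one derivative, which falls on $g$, on a later $g_l$, or on the argument. So there are constants $c_{\tau,\alpha,\beta}\in\Bbbk$ with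
\begin{equation}\label{eq:tau}
\Phi_\tau(G)F=\sum_{|\alpha|+|\beta|=r}c_{\tau,\alpha,\beta}\,(\partial^\alpha G)(x_{\tau(1)},\dots,x_{\tau(r)})\,\partial^\beta F .
\end{equation}

We want each variable to receive either two letters, which act by multiplication, or one letter, which acts by a derivative. Take $q$ blocks of letters: block $i\le a$ has one letter $y_i$, and block $i>a$ has two consecutive letters $y_i,z_i$. Let $n_i\in\{1,2\}$ be the size of block $i$, let $r=\sum n_i\le2q$ and $K_0=r+1$. For $H_1\in B[y_1,\dots,y_q]$ put $G=\prod_{i>a}(y_i-z_i)^2\cdot G_1$ with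
\[
G_1=\prod_{l}\eta(l)\cdot\prod_{i<j}\ \prod_{l\in\text{block }i,\ l'\in\text{block }j}(l-l')^{K_0}\cdot H_1,
\]
where the first product runs over all letters $l$.

If $\tau$ gives the same index to letters $l,l'$ of different blocks, then $\Phi_\tau(G)=0$ by \eqref{eq:tau}, since $\partial^\alpha G$ is divisible by $l-l'$ for $|\alpha|\le r<K_0$. For any other $\tau$ the $q$ blocks have pairwise disjoint nonempty images in $\{1,\dots,q\}$. So all letters of block $i$ go to one index $\sigma(i)$, and $\sigma$ is a permutation. Expand $G_1$ into monomials. A monomial is a product of monomials $m_i$ in the letters of block $i$, and its contribution to $\Phi_\tau(G)$ is a product of operators, one for each block, acting in different variables. By Lemma~\ref{lem:two}, a two-letter block $i$ with $\sigma(i)=c$ gives multiplication by $2\lambda_c(1-\lambda_c)\,m_i(x_c,x_c)$. This is $0$ for $c\le a$. Hence only those $\sigma$ contribute that send $\{a+1,\dots,q\}$ to itself, that is, $\sigma\in\Gamma$. A one-letter block $i$ then has $c=\sigma(i)\le a$ and gives $m_i(x_c)\partial_c$.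 With $\kappa=\prod_{c>a}2\lambda_c(1-\lambda_c)\ne0$ we obtain
\[
\Phi(G)F=\kappa\sum_{\sigma\in\Gamma}\Bigl[\prod_i\eta(y_i)^{n_i}\prod_{i<j}(y_i-y_j)^{K_0n_in_j}\,H_1\Bigr]_{y_i=x_{\sigma(i)}}\theta F .
\]
Let $H\in C$. Since $n_i\le K$ and $K_0n_in_j\le4(2q+1)=K$, we can choose $H_1$ so that the bracket equals $(\Delta H)(y_1,\dots,y_q)$. Both $H$ and $\Delta$ are $\Gamma$-invariant, the latter because $K$ is even. Therefore $\Phi(G)F=\kappa|\Gamma|\,\Delta H\,\theta F$, and this lies in $N$ for $F\in N$.
\end{proof}

\begin{corollary}\label{cor:bistable}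
Every nonzero homogeneous $L$-stable ideal $I$ of $S$ contains a nonzero bistable ideal.
\end{corollary}

\begin{proof}
Let $I_m\neq0$. If $m=0$, then $I=S$ is bistable. Let $m\ge1$, and let $N$ be the space of symmetric $G\in V^{\otimes m}$ with $\langle G\rangle\in I$. By \eqref{eq:letters} it is a $p$-submodule of $F(-1,\dots,-1)$ over $B=\Bbbk$. Lemma~\ref{lem:cond} with $a=0$, $\theta=1$, $C=C_m$ gives $\Delta C_mN\subset N$. The space $\Delta C_mN$ is a nonzero $C_m$-module. It is $L$-stable, because $L_h(\Delta cn)=D_h(\Delta)cn+\Delta D_h(c)n+\Delta cL_hn$, where $D_h\Delta\in\Delta C_m$ by \eqref{eq:tangent} and symmetry. So $\langle\Delta C_mN\rangle$ generates a nonzero bistable ideal contained in $I$.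
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:F}}
We use induction on $q$, for all $B,\eta,\lambda$ at once. For $q=0$ the $\eta$-submodules are the ideals of $B$. Let $q\ge1$. Replacing $\eta$ by $T\eta$, we may assume $\deg\eta\ge1$.

Let $\lambda$ have $\lambda_i=1$ and let $\lambda^\circ$ agree with $\lambda$ except that $\lambda^\circ_i=0$. The map $\partial_i\colon F(\lambda^\circ)\to F(\lambda)$ is $B$-linear, surjective in characteristic $0$, and commutes with all $L_h$, because
\begin{equation}\label{eq:01}
\partial_i\circ h(x_i)\partial_i=\bigl(h(x_i)\partial_i+h'(x_i)\bigr)\circ\partial_i .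
\end{equation}
So we may replace every entry $1$ by $0$, and after a permutation of the variables we are in the situation of Lemma~\ref{lem:cond}, whose notation we use. By Lemma~\ref{lem:chains}(b) it suffices to control a chain modulo a power of $\Delta$, which the induction does, and inside a power of $\Delta$, which the conductor lemma does.

\medskip\noindent\emph{Step 1: $O/\Delta^kO$ is $\eta$-noetherian for every $k\geq1$.} Let $M=kK$ and let $\omega_1,\dots,\omega_n$ be the polynomials $\eta(x_i)$ and $x_i-x_j$ $(i<j)$, so that $\Delta^k=\prod\omega_\nu^M$. We claim that $\omega_\mu$ is a nonzerodivisor on $O/\omega_\nu^MO$ for $\mu\ne\nu$. A polynomial that is monic in one variable is a nonzerodivisor in a polynomial ring over any base, so it is enough to find such a variable.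
\begin{itemize}
\item Let $\omega_\nu=x_i-x_j=\epsilon$. Then $O/\epsilon^MO=(B[\epsilon]/\epsilon^M)[x_l:l\ne i]$ with $x_i=x_j+\epsilon$. Here $\eta(x_i)=\eta(x_j+\epsilon)$ and $\pm(x_i-x_l)=\pm(x_j+\epsilon-x_l)$, $l\ne i,j$, are monic in $x_j$ up to sign. The remaining factors do not involve $x_i$ and are monic, up to sign, in one of their variables.
\item Let $\omega_\nu=\eta(x_i)$. Then $O/\omega_\nu^MO=(B[x_i]/\eta(x_i)^M)[x_l:l\ne i]$, and every other factor is, up to sign, monic in some $x_l$ with $l\ne i$.
\end{itemize}
It follows that $\bigcap_\nu\omega_\nu^MO=\Delta^kO$: if $F=\omega_1^M\cdots\omega_\nu^MF'$ lies in $\omega_{\nu+1}^MO$, then $F'\in\omega_{\nu+1}^MO$, and we use induction on $\nu$. Thus $O/\Delta^kO$ embeds in $\bigoplus_\nu O/\omega_\nu^MO$, and we treat each summand.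

Let $\omega=x_i-x_j$. For $g\in O$ and $t\geq0$,
\[
L_h(\omega^tg)=\omega^t\Bigl(L_hg+t\,\frac{h(x_i)-h(x_j)}{x_i-x_j}\,g\Bigr).
\]
On the diagonal $x_i=x_j$ the fraction becomes $h'(x_j)$, and $(h(x_i)\partial_i+h(x_j)\partial_j)g$ becomes $h(x_j)\partial_j$ applied to the restriction of $g$. So $\omega^tg\mapsto g|_{x_i=x_j}$ identifies $\omega^tO/\omega^{t+1}O$ with the module $F$ in $q-1$ variables in which $\lambda_i,\lambda_j$ are replaced by the single entry $\lambda_i+\lambda_j+t$. By induction these $M$ subquotients of $O/\omega^MO$ are $\eta$-noetherian.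

Let $\omega=\eta(x_i)$. For $h\in\eta^{M+1}B[T]$ both $h(x_i)$ and $h'(x_i)$ lie in $\omega^MO$. So on $O/\omega^MO=\bigoplus_{t<M\deg\eta}x_i^t\,B[x_l:l\ne i]$ the operator $L_h$ acts only through the other variables, and each summand is a copy of $F$ with the entry $\lambda_i$ deleted. By induction, applied to $\eta^{M+1}$, the sum is $\eta^{M+1}$-noetherian, hence $\eta$-noetherian.

\medskip\noindent\emph{Step 2: a chain stabilizes inside a power of $\Delta$.} Let $N_1\subset N_2\subset\cdots$ be $\eta$-submodules. The conductor lemma produces elements of $N_j$ from $C$-linear combinations of elements of $\theta N_j$, whereas $O$-linear combinations are easier to understand. A standard device relates the two. Let $\sigma\in\Gamma$ act $B$-linearly on $O$ by $x_i\mapsto x_{\sigma(i)}$, put $O_\oplus=\bigoplus_{\sigma\in\Gamma}O$ and $B_\oplus=\bigoplus_{\sigma\in\Gamma}B$, so that $O_\oplus=B_\oplus[x]$, and let $\iota\colon O\to O_\oplus$, $\iota(F)=(\sigma F)_\sigma$. If $\iota(F)=\Delta\sum_\nu g_\nu\iota(z_\nu)$ with $g_\nu,z_\nu\in O$, then $\sigma F=\Delta\sum g_\nu\,\sigma z_\nu$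 for all $\sigma$. Applying $\sigma^{-1}$ and averaging gives
\begin{equation}\label{eq:average}
F=\Delta\sum_\nu\bar g_\nu z_\nu,\qquad \bar g_\nu=|\Gamma|^{-1}\sum_{\sigma}\sigma^{-1}g_\nu\in C .
\end{equation}
The $O$-submodules $O\,\iota(\theta N_j)$ of the noetherian $O$-module $O_\oplus$ stabilize; let $Z=O\,\iota(\theta N_j)$ for $j\ge j_1$. We show that, away from $\Delta=0$, the module $Z$ is defined over $B$.

\smallskip
(a) \emph{Let $\chi_i(T)=\eta(T)\prod_{l\ne i}(T-x_l)^2\in O[T]$. Then $\chi_i(x_i)^2\partial_i$ preserves $Z$.} By \eqref{eq:01}, $\theta L_h=L'_h\theta$, where $L'_h=D_h+\sum\lambda'_lh'(x_l)$ with $\lambda'_l=1$ for $l\le a$ and $\lambda'_l=\lambda_l$ for $l>a$. So $\theta N_j$ is stable under $L'_h$ for $h\in\eta B[T]$. Let $\mathcal L_h$ act on the $\sigma$-component of $O_\oplus$ as $D_h+\sum_l\lambda'_{\sigma^{-1}(l)}h'(x_l)$. Then $\mathcal L_h\iota=\iota L'_h$ and $\mathcal L_h(gw)=D_h(g)w+g\mathcal L_hw$, so $Z$ is stable under $\mathcal L_h$. For $h=\sum_ko_k\eta T^k\in\eta\,O[T]$ the operator $\sum_ko_k\mathcal L_{\eta T^k}$ preserves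 $Z$, and its $\sigma$-component is $\sum_l\bigl(h(x_l)\partial_l+\lambda'_{\sigma^{-1}(l)}h_T(x_l)\bigr)$, where $h_T$ is the derivative in $T$. Take
\[
h=\chi_i(T)\bigl(\chi_i(x_i)-(\chi_i)_T(x_i)(T-x_i)\bigr).
\]
Then $h(x_i)=\chi_i(x_i)^2$, $h_T(x_i)=0$ by the product rule, and $h(x_l)=h_T(x_l)=0$ for $l\ne i$ because $(T-x_l)^2\mid h$.

\smallskip
(b) \emph{There are a $B$-submodule $\mathfrak i\subset B_\oplus$ and $r\ge0$ with $\Delta^r\,\mathfrak i[x]\subset Z\subset\mathfrak i[x]$.} For the lexicographic order with $x_1>x_2>\cdots$ the leading coefficient of $\Delta$ is $1$. So for every $B$-module $Y$, multiplication by $\Delta$ on $Y[x]$ is injective and multiplies leading monomials by the leading monomial of $\Delta$. Let $Z^{\mathrm{sat}}=O_\oplus\cap Z[1/\Delta]$. Since $\chi_i(x_i)$ divides $\Delta$, it is invertible in $O[1/\Delta]$; by (a) and the quotient rule $Z[1/\Delta]$ is stable under every $\partial_i$, and so is $Z^{\mathrm{sat}}$. Put $\mathfrak i=Z^{\mathrm{sat}}\cap B_\oplus$. If $x^\beta$ is a monomial of maximal total degree in $w\in Z^{\mathrm{sat}}$,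 with coefficient $w_\beta\in B_\oplus$, then $\partial^\beta w=\beta!\,w_\beta$, so $w_\beta\in\mathfrak i$. Subtracting $w_\beta x^\beta$ and repeating, we get $Z^{\mathrm{sat}}=\mathfrak i[x]$. This module is finitely generated over $O$, so $\Delta^rZ^{\mathrm{sat}}\subset Z$ for some $r$.

\smallskip
(c) \emph{$N_j\cap\Delta^{r+1}O\subset N_{j_1}$ for all $j\geq j_1$.} Let $F=\Delta^{r+1}F_1\in N_j$ and $w=\iota(F_1)$, so $\iota(F)=\Delta^{r+1}w$. We know that $\theta\iota(F)=\iota(\theta F)\in Z$, as $\theta$ is $\Gamma$-invariant, and we must remove the $\theta$. Let $\bar w$ be the image of $w$ in $(B_\oplus/\mathfrak i)[x]$ and $u=\Delta^{r+1}\bar w$. Then $\theta u=0$. Suppose $\bar w\ne0$. Then $u\ne0$, and its leading monomial $x^\beta$ has all $\beta_i\ge1$, because the leading monomial of $\Delta$ is divisible by $x_i^{K\deg\eta}$ and $\deg\eta\ge1$. The coefficient of $x^\beta/(x_1\cdots x_a)$ in $\theta u$ is $\beta_1\cdots\beta_a$ times the coefficient of $x^\beta$ in $u$, hence nonzero, a contradiction. So $w\in\mathfrak i[x]$ and $\Delta^rw\in Z$, say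 $\Delta^rw=\sum g_\nu\iota(z_\nu)$ with $g_\nu\in O$, $z_\nu\in\theta N_{j_1}$. Then $\iota(F)=\Delta\sum g_\nu\iota(z_\nu)$. By \eqref{eq:average}, $F\in\Delta C\theta(N_{j_1})$, and Lemma~\ref{lem:cond} gives $F\in N_{j_1}$.

\smallskip
By (c) the chain $N_j\cap\Delta^{r+1}O$ stabilizes, and by Step 1 so does $N_j+\Delta^{r+1}O$. Lemma~\ref{lem:chains}(b) completes the proof. \qed

\section{Bistable ideals are large}\label{sec:d}

We return to $S$. The next family of ideals measures how large a bistable ideal is. For $m\ge1$ put
\[
\Psi_m=\prod_ip(T_i)\prod_{i<j}(T_i-T_j)^2\in C_m,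
\]
and for $s\ge1$ let $\mathfrak d_m(s)$ be the ideal of $S$ generated by $\langle\Psi_m^sP_m\rangle\subset S^m$; note that $\Psi_m^sP_m\subset V^{\otimes m}$ since $f\mid p$. Put $\Psi_0=1$ and $\mathfrak d_0(s)=S$. By \eqref{eq:letters} and \eqref{eq:tangent} with $\eta=p$, the space $\langle\Psi_m^sP_m\rangle$ is bistable, so $\mathfrak d_m(s)$ is a bistable ideal. For $m\ge0$,
\begin{equation}\label{eq:Psi}
\Psi_{m+1}=\Psi_m\cdot p(T_{m+1})\prod_{i\le m}(T_{m+1}-T_i)^2 .
\end{equation}

\begin{remark}\label{rem:points}
A linear map $\varphi$ from $V$ to an extension field $\mathbb K$ defines a homomorphism $S\to\mathbb K$, $\langle G\rangle\mapsto\varphi^{\otimes m}(G)$. Suppose $\varphi=\varphi_1+\dots+\varphi_\gamma+\varphi_p$, where $\varphi_c$ is a combination of the maps $v\mapsto v^{(j)}(x_c)$, $j<s$, at a point $x_c\in\mathbb K$, and $\varphi_p$ kills $p^s\Bbbk[T]$. If $\gamma<m$, the homomorphism kills $\mathfrak d_m(s)$: in each term of the expansion of $\varphi^{\otimes m}(\Psi_m^sG)$ either one letter meets $\varphi_p$, or two letters meet the same $\varphi_c$,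 and then $(T_i-T_j)^{2s}$ is differentiated fewer than $2s$ times and evaluated on the diagonal. So $\mathfrak d_m(s)$ consists of equations satisfied by functionals supported at fewer than $m$ points away from the roots of $p$.
\end{remark}

\begin{lemma}\label{lem:large}
Every nonzero bistable ideal $\mathfrak a\ne S$ contains $\mathfrak d_m(s)$ for some $m,s\ge1$.
\end{lemma}

\begin{proof}
The ideal $\mathfrak a$ is homogeneous with $\mathfrak a_0=0$, so $\mathfrak a_m\ne0$ for some $m\ge1$. Let $N\neq0$ be the space of symmetric $G\in V^{\otimes m}$ with $\langle G\rangle\in\mathfrak a$. It is a $C_m$-module, and it is stable under $D_h-\sum h'(T_i)$ for $h\in p\Bbbk[T]$, hence under the derivation $D_h=\sum h(T_i)\partial_i$. The ideal $P_mN$ of $P_m$ is then stable under all $P_m$-linear combinations of the $D_h$, that is, under $\sum_lh(T_l)\partial_l$ for $h\in p(T)P_m[T]$. For $h=p(T)\prod_{l\ne i}(T-T_l)$ this operator is $h(T_i)\partial_i$, and $h(T_i)$ divides $\Psi_m$. So $P_m\cap(P_mN)[1/\Psi_m]$ is a nonzero ideal stable under all $\partial_i$. Differentiating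 a nonzero element down to a nonzero constant shows that it contains $1$. Thus $\Psi_m^s=\sum g_jn_j$ with $g_j\in P_m$, $n_j\in N$ and $s\ge1$. Averaging over $\mathfrak S_m$ gives $\Psi_m^s=\sum\bar g_jn_j\in N$. For $G\in P_m$ we get $\langle\Psi_m^sG\rangle=\langle\Psi_m^s\bar G\rangle\in\langle C_mN\rangle\subset\mathfrak a$.
\end{proof}

The following example shows all the objects of the remaining sections in the case of one point.

\begin{example}\label{ex:model}
Let $\mathfrak p$ be the kernel of the homomorphism $S\to\Bbbk[x,y]$ with $\langle v\rangle\mapsto y\,v(x)$, so that $\langle G\rangle\mapsto y^mG(x,\dots,x)$ in degree $m$. The derivations $h(x)\partial_x-h'(x)y\partial_y$ and $g(x)y\partial_y$ send $yv(x)$ to $y(hv'-h'v)(x)$ and $y(gv)(x)$. They are therefore compatible with $L_h$ and $\pi_g$, and $\mathfrak p$ is a bistable prime ideal; for $f=p$ it is Poisson. We have $\mathfrak p\cap V=0$, $\mathfrak d_2(1)\subset\mathfrak p$, and $\mathfrak d_1(s)\not\subset\mathfrak p$ for all $s$. With $t=yf(x)$,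
\[
A=S/\mathfrak p=\Bbbk+t\,\Bbbk[x,t].
\]
This ring is not noetherian, since for $A_+=t\Bbbk[x,t]$ the space $A_+/A_+^2\cong t\Bbbk[x]$ has infinite dimension over $A/A_+=\Bbbk$. The point $x$ does not lie in $A$. There are two ways to adjoin it. One is to invert $d=yp(x)$, the image of $\langle p\rangle$, since $x=\langle pT\rangle/\langle p\rangle$. The ring $A_d$ is noetherian but far from $A$: no nonzero $r$ has $rA_d\subset A$, because $rd^{-N}$ has negative degree in $y$ for large $N$. The other is $\widetilde A=A[x]=\Bbbk[x,t]$, which is noetherian and close to $A$: the nonzero ideal $A_+$ of $\widetilde A$ is contained in $A$. Finally, if $h=\sum r_jpT^j\in p\widetilde A[T]$ is divisible by $(T-x)^2$, then $\sum r_jL_{pT^j}$ acts on $\widetilde A$ as $h(x)\partial_x-h_T(x)y\partial_y=0$.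
\end{example}

\section{A minimal counterexample and its prime ideal}\label{sec:min}

Suppose that Theorem~\ref{thm:fp} is false, so ACC fails for homogeneous $L$-stable ideals of $S$. Let $\mathcal F$ be the set of bistable ideals $J$ such that ACC on homogeneous $L$-stable ideals fails in $S/J$. Then $0\in\mathcal F$, and by Proposition~\ref{prop:pi} there is a maximal $J\in\mathcal F$. Put $R=S/J\ne0$ and fix a chain $I_1\subset I_2\subset\cdots$ of homogeneous $L$-stable ideals of $R$ that does not stabilize. The derivations $L_h,\pi_g$ act on $R$. For a nonzero bistable ideal $Q'$ of $R$, ACC holds in $R/Q'$ by maximality of $J$, so $I_j+Q'$ stabilizes. By Lemma~\ref{lem:chains}(b):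
\begin{quote}
$(*)$ \emph{To reach a contradiction it suffices to find a nonzero bistable ideal $Q'$ of $R$ such that the chain $I_j\cap Q'$ stabilizes.}
\end{quote}
If $J=0$, some $I_j$ is nonzero and contains a nonzero bistable ideal $Q'$ by Corollary~\ref{cor:bistable}; then $I_{j'}\cap Q'=Q'$ for $j'\ge j$. So $J\ne0$.

\subsection*{The ideal $Q$ and its annihilator}
We look for $Q'$ inside an ideal on which $S$ acts through a domain, as in the theory of associated primes. Since $S$ is not noetherian, each step needs a substitute, and Proposition~\ref{prop:pi} supplies the first. Below $\delta$ denotes any of the derivations $L_h,\pi_g$. If $Q$ is a bistable ideal of $R$ and $aQ=0$, then $\delta(a)q=\delta(aq)-a\delta(q)=0$ for $q\in Q$, so $\operatorname{Ann}_S(Q)$ is bistable. Choose a nonzero bistable $Q$ for which $\mathfrak p=\operatorname{Ann}_S(Q)$ is maximal among such annihilators. Then $0\ne J\subset\mathfrak p\ne S$. Put $A=S/\mathfrak p$. It acts on $Q$, the $A$-submodules of $Q$ are the ideals of $R$ contained in $Q$, and the derivations $\delta$ act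 compatibly on $A$ and $Q$. We write $\langle G\rangle$ also for images in $A$.

\begin{lemma}\label{lem:ann}
\begin{enumerate}
\item[(a)] Every nonzero bistable ideal $X\subset Q$ has $\operatorname{Ann}_S(X)=\mathfrak p$.
\item[(b)] If $\mathfrak a_1,\dots,\mathfrak a_M$ are bistable ideals of $S$, none contained in $\mathfrak p$, then $\mathfrak a_1\cdots\mathfrak a_Mq\ne0$ for all $0\ne q\in Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds by maximality of $\mathfrak p$. For (b) it suffices, by induction, to take $M=1$. The ideal $\{q\in Q:\mathfrak a_1q=0\}$ is bistable, since $a\delta(q)=\delta(aq)-\delta(a)q$, and it is killed by $\mathfrak p+\mathfrak a_1\supsetneq\mathfrak p$. By (a) it is $0$.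
\end{proof}

By (a) we may replace $Q$ by any nonzero bistable ideal contained in it without changing $\mathfrak p$.

By Lemma~\ref{lem:large}, which applies because $\mathfrak p\ne0$, and since $\mathfrak d_0(s')=S$, there are $n\ge0$ and $s\ge1$ such that
\[
\mathfrak d_{n+1}(s)\subset\mathfrak p,\qquad\mathfrak d_n(s')\not\subset\mathfrak p\ \text{ for all }s'\ge1 .
\]
Put $\mathfrak d=\mathfrak d_n(s)$. By Lemma~\ref{lem:ann}(b) no power of $\mathfrak d$ kills a nonzero element of $Q$. We want a single element $d\in\mathfrak d$ that acts injectively. The obstacle is that $\mathfrak d$ need not be finitely generated, and the next lemma replaces finite generation. Let $F_1,\dots,F_t$ be the monomials in $T_1,\dots,T_n$ with all exponents less than $2sn$, and $d_i=\langle\Psi_n^sF_i\rangle$; for $n=0$ let $t=1$, $F_1=1$, $d_1=1$.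

\begin{lemma}\label{lem:square}
$\mathfrak d^2\subset(d_1,\dots,d_t)+\mathfrak p$.
\end{lemma}

\begin{proof}
For $n=0$ we have $d_1=1$. Let $n\ge1$ and use letters $T=(T_1,\dots,T_n)$, $T'=(T'_1,\dots,T'_n)$. The ideal $\mathfrak d^2$ is generated by the elements $\langle\Psi_n(T)^s\Psi_n(T')^sH\rangle$ with $H\in\Bbbk[T,T']$. Let $m_j=\prod_i(T_j-T'_i)^{2s}$. By \eqref{eq:Psi}, $\Psi_{n+1}(T',T_j)^s=\Psi_n(T')^sp(T_j)^sm_j$, so $\Psi_n(T)^s\Psi_n(T')^sm_j$ is divisible by $\Psi_{n+1}(T',T_j)^s\prod_{i\ne j}p(T_i)^s$. Hence every multiple of it is a sum of products $G_1G_2$ with $G_1\in\Psi_{n+1}(T',T_j)^s\Bbbk[T',T_j]$ and $G_2\in V^{\otimes(n-1)}$ in the letters $T_i$, $i\ne j$, and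
\[
\langle\Psi_n(T)^s\Psi_n(T')^sm_jH\rangle\in\mathfrak d_{n+1}(s)\subset\mathfrak p\qquad\text{for all }H .
\]
The polynomial $m_j$ is monic of degree $2sn$ in $T_j$ with coefficients in $\Bbbk[T']$. Dividing successively by $m_1,\dots,m_n$, we write any $H$ as $\sum_iF_i(T)F'_i(T')$ modulo $(m_1,\dots,m_n)$. So $\langle\Psi_n(T)^s\Psi_n(T')^sH\rangle\equiv\sum_id_i\langle\Psi_n^sF'_i\rangle$ modulo $\mathfrak p$.
\end{proof}

\begin{lemma}\label{lem:d}
After $Q$ is replaced by a nonzero bistable ideal contained in it, there is $d=d_i$ such that $Q\to Q_d$ is injective.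
\end{lemma}

\begin{proof}
For a nonzero bistable ideal $X\subset Q$ let $\mathcal I(X)=\{i:X_{d_i}=0\}$. Then $\mathcal I(X)\ne\{1,\dots,t\}$. Otherwise, given $0\ne x\in X$, there is $N$ with $d_i^Nx=0$ for all $i$. Every monomial of degree $tN$ in the $d_i$ contains some $d_i^N$, so Lemma~\ref{lem:square} gives $\mathfrak d^{2tN}x\subset(d_1,\dots,d_t)^{tN}x=0$, against Lemma~\ref{lem:ann}(b). Replace $Q$ by an $X$ with $\mathcal I(X)$ maximal, and choose $i\notin\mathcal I(Q)$. The kernel $X'$ of $Q\to Q_{d_i}$ is a bistable ideal by Lemma~\ref{lem:der}(a), and $\mathcal I(X')\supset\mathcal I(Q)\cup\{i\}$. So $X'=0$.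
\end{proof}

Fix this $Q$ and $d=\langle\Psi_n^sF\rangle$, $F=F_i$. Since $Q_d\ne0$, we have $A_d\ne0$.

\subsection*{A monic relation, and primality of $\mathfrak p$}
For a commutative $A$-algebra $B$ let $\varphi\colon fB[T]=B\otimes V\to B$ be the $B$-linear map that sends $v\in V$ to the image of $\langle v\rangle$. We call it the \emph{generic functional}. A \emph{relation over $B$} is a monic $\eta\in B[T]$ that is divisible by $p$ and satisfies $\varphi(\eta B[T])=0$. In Example~\ref{ex:model}, $\varphi(v)=yv(x)$ and $p\cdot(T-x)$ is a relation over $\widetilde A$. A relation makes the infinitely many generators of $A$ finite.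

\begin{lemma}\label{lem:div}
Let $\eta=f\eta_1$ be a relation over $B$, and let $B_0\subset B$ be a subalgebra that contains the coefficients of $\eta_1$ and the elements $\langle fT^i\rangle$, $i<\deg\eta_1$. Then $B_0$ contains the image of $A$.
\end{lemma}

\begin{proof}
For $w\in\Bbbk[T]$ divide by the monic polynomial $\eta_1$: $w=\eta_1a+\sum_{i<\deg\eta_1}b_iT^i$ with $a\in B_0[T]$, $b_i\in B_0$. Then $\langle fw\rangle=\varphi(\eta a)+\sum b_i\langle fT^i\rangle\in B_0$, and the $\langle fw\rangle$ generate $A$.
\end{proof}

\begin{lemma}\label{lem:prime}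
There is a relation $\eta_d$ over $A_d$, the $\Bbbk$-algebra $A_d$ is finitely generated, and $\mathfrak p$ is prime.
\end{lemma}

\begin{proof}
Write $\prod_{i\le n}(T-T_i)^{2s}=\sum_ja_jT^j$ with $a_j\in P_n$ and $a_{2sn}=1$. By \eqref{eq:Psi} and $\mathfrak d_{n+1}(s)\subset\mathfrak p$, we have in $A$, for all $g\in\Bbbk[T]$,
\[
0=\bigl\langle\Psi_{n+1}^s\,F(T_1,\dots,T_n)\,g(T_{n+1})\bigr\rangle=\sum_j\langle\Psi_n^sFa_j\rangle\,\langle p^sT^jg\rangle .
\]
So $\eta_d=p^s\sum_jd^{-1}\langle\Psi_n^sFa_j\rangle T^j$ is monic, divisible by $p$, and $\varphi(\eta_dg)=0$ for $g\in\Bbbk[T]$, hence for $g\in A_d[T]$. By Lemma~\ref{lem:div}, $A_d$ is generated by $d^{-1}$, the coefficients of $\eta_d/f$ and finitely many $\langle fT^i\rangle$.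

The nonzero noetherian ring $A_d$ has finitely many minimal primes, and some power of their product is $0$. They are stable under all $\delta$ by Lemma~\ref{lem:der}(a),(b). Their preimages $\mathfrak b_1,\dots,\mathfrak b_k$ in $S$ are bistable prime ideals containing $\mathfrak p$, and some power $(\mathfrak b_1\cdots\mathfrak b_k)^M$ kills $Q_d\supset Q$. By Lemma~\ref{lem:ann}(b) some $\mathfrak b_i$ is contained in $\mathfrak p$, so $\mathfrak p=\mathfrak b_i$.
\end{proof}

Thus $A$ is a domain, and $d\neq0$ in $A$.

\subsection*{Linearization}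
The operators $L_h$ act on $Q$ as derivations over $A$, not linearly. A relation repairs this: vector fields divisible by its square act trivially on the base, as at the end of Example~\ref{ex:model}, and Proposition~\ref{prop:F} was made to need only those.

\begin{lemma}\label{lem:lin}
Let $X\subset Q$ be a bistable ideal and $0\ne u\in A$ with $X\to X_u$ injective. Let $B$ be a noetherian ring with $A\subset B\subset A_u$ that is stable under $L_h$ for $h\in p\Bbbk[T]$, and let $\eta$ be a relation over $B$. For $h=\sum r_jpT^j\in\eta^2B[T]$ put $L_h=\sum r_jL_{pT^j}$. Then these $L_h$ preserve $BX\subset X_u$ and act $B$-linearly on it. Let $\mathcal U\subset\operatorname{End}_B(BX)$ be the subring generated by them and by $B$. Then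
\begin{enumerate}
\item[(a)] $BN$ is a $\mathcal U$-submodule for every $L$-stable subspace $N\subset X$;
\item[(b)] $BX$ is a noetherian $\mathcal U$-module.
\end{enumerate}
\end{lemma}

\begin{proof}
Each $L_{pT^j}$ preserves $B$ and $X$, hence $BX$, so $L_h$ preserves $BX$. For $h\in\eta^2B[T]$ and $v\in V$ we have $hv'-h'v\in\eta B[T]$, with derivatives in $T$, so the derivation $L_h$ of $A_u$ sends $\langle v\rangle$ to $\varphi(hv'-h'v)=0$. It therefore kills $A$ and $A_u$, and for $b\in B$, $x\in BX$,
\begin{equation}\label{eq:lin}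
L_h(bx)=L_h(b)x+bL_hx=b\sum_jr_jL_{pT^j}x .
\end{equation}
This gives $B$-linearity and (a).

Let $\widetilde X\subset S$ be the preimage of $X$. It is bistable, so by Proposition~\ref{prop:pi} it is generated by $\widetilde X_0,\dots,\widetilde X_{m^*}$. As $A\subset B$, the natural map $\bigoplus_{m\le m^*}B\otimes_\Bbbk\widetilde X_m\to BX$ is surjective. By \eqref{eq:lin} it is compatible with $L_h$ if $L_h$ acts on $B\otimes\widetilde X_m$ as $\sum r_j\otimes L_{pT^j}$. Identify $\widetilde X_m$ with a space of symmetric elements of $V^{\otimes m}$. Then $B\otimes\widetilde X_m\subset B[T_1,\dots,T_m]=F(-1,\dots,-1)$, the operator $\sum r_j\otimes L_{pT^j}$ is the operator $L_h$ of Section~\ref{sec:F} by \eqref{eq:letters}, and $B\otimes\widetilde X_m$ is an $\eta^2$-submodule. By Proposition~\ref{prop:F}, for the monic polynomial $\eta^2$, it is $\eta^2$-noetherian. Hence so is the finite direct sum, and $BX$ is noetherian over $\mathcal U$.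
\end{proof}

This is where the two tools meet: Proposition~\ref{prop:pi} bounds the degree, and Proposition~\ref{prop:F} treats the finitely many degrees that remain. The lemma applies to $B=A_d$ and shows that the chain $A_d(I_j\cap Q)$ stabilizes. This does not control $I_j\cap Q$, since the power of $d$ needed to clear denominators is unbounded. We need a noetherian ring $B\supset A$ with a relation and with one nonzero element that multiplies $B$ into $A$, like $\widetilde A$ in Example~\ref{ex:model}. We use $A_d$ only for Lemma~\ref{lem:prime} and for the following fact.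

\begin{corollary}\label{cor:tf}
For every $0\ne\xi\in A$ the map $Q\to Q_\xi$ is injective.
\end{corollary}

\begin{proof}
The kernel $X$ is a bistable ideal by Lemma~\ref{lem:der}(a). Apply Lemma~\ref{lem:lin} with $u=d$, $B=A_d$, $\eta=\eta_d$, so that $BX=X_d\supset X$. The sets $\{x\in X_d:\xi^Nx=0\}$ are $\mathcal U$-submodules, since $\mathcal U$ consists of $A_d$-linear maps, and their union is $X_d$. So $\xi^NX=0$ for some $N$. If $X\ne0$, Lemma~\ref{lem:ann}(a) gives $\xi^N=0$ in the domain $A$, which is false.
\end{proof}

\section{The points of the generic functional}\label{sec:points}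

Let $\mathbb K$ be an algebraic closure of the fraction field of $A$. The derivations $L_h,\pi_g$ extend uniquely to $\mathbb K$ by Lemma~\ref{lem:der}(c). The functional $\varphi\colon f\mathbb K[T]\to\mathbb K$ kills $\eta_d\mathbb K[T]$. Extend it from $f\mathbb K[T]/\eta_d\mathbb K[T]$ to a functional on $\mathbb K[T]/(\eta_d)$. By the Chinese remainder theorem this ring is a product of rings $\mathbb K[T]/(T-x)^{m_x}$, and a functional on such a factor is a combination of the maps $v\mapsto v^{(j)}(x)$, $j<m_x$. Collecting terms, we obtain on $\mathbb K[T]$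
\begin{equation}\label{eq:local}
\varphi=\sum_{c=1}^\gamma\varphi_c+\varphi_p,\qquad \varphi_c(v)=\sum_{j=0}^{o_c}y_{c,j}\frac{v^{(j)}(x_c)}{j!},\qquad \varphi_p(v)=\sum_{\rho,j}y_{\rho,j}\,v^{(j)}(\rho),
\end{equation}
where $\gamma\geq0$, the $x_c\in\mathbb K$ are distinct, $p(x_c)\ne0$, $y_{c,o_c}\ne0$, and $\rho$ runs over the roots of $p$. Fix $\epsilon\ge1$ with $\varphi_p(p^\epsilon\mathbb K[T])=0$. Note that $\varphi_c((T-x_c)^j)=y_{c,j}$ for $j\le o_c$ and $\varphi_c((T-x_c)^j)=0$ for $j>o_c$. In Example~\ref{ex:model} one can take $\gamma=1$, $o_1=0$, $x_1=x$, $y_{1,0}=y$ and $\varphi_p=0$.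

The points move along the vector fields and are fixed by the multiplications.

\begin{lemma}\label{lem:move}
$L_h(x_c)=h(x_c)$ and $\pi_g(x_c)=0$ for $h\in p\Bbbk[T]$, $g\in\Bbbk[T]$.
\end{lemma}

\begin{proof}
Let $\delta$ be one of the derivations and $v\in V$. Since $v$ has coefficients in $\Bbbk$, $\delta(v^{(j)}(x_c))=v^{(j+1)}(x_c)\delta(x_c)$, and $\delta(v^{(j)}(\rho))=0$ because $\rho$ is algebraic over $\Bbbk$. So $\delta(\varphi(v))=\varphi^\delta(v)$, where
\[
\varphi^\delta(v)=\sum_{c,j}\delta(y_{c,j})\frac{v^{(j)}(x_c)}{j!}+\sum_{c,j}y_{c,j}\,\delta(x_c)\frac{v^{(j+1)}(x_c)}{j!}+\sum_{\rho,j}\delta(y_{\rho,j})v^{(j)}(\rho).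
\]
On the other hand $\delta(\varphi(v))=\delta\langle v\rangle$ equals $\varphi(hv'-h'v)$ for $\delta=L_h$ and $\varphi(gv)$ for $\delta=\pi_g$. Both sides of these identities are $\mathbb K$-linear in $v$, so they hold for all $v\in f\mathbb K[T]$. Fix $c$, write $o=o_c$, and take $v=w\cdot(T-x_c)^{o+1}$ with $w=\bigl(p\prod_{c'\ne c}(T-x_{c'})\bigr)^M$, where $M\ge j+2$ for all $j$ in \eqref{eq:local}. All terms at the roots $\rho$ and at the points $x_{c'}$, $c'\neq c$, vanish, and $w(x_c)\ne0$. At $x_c$ only $v^{(o+1)}(x_c)=(o+1)!\,w(x_c)$ survives, so $\varphi^\delta(v)=(o+1)y_{c,o}w(x_c)\delta(x_c)$. Modulo $(T-x_c)^{o+1}$ we have $hv'-h'v\equiv(o+1)h(x_c)w(x_c)(T-x_c)^o$ and $gv\equiv0$. So $\varphi(hv'-h'v)=(o+1)y_{c,o}w(x_c)h(x_c)$ and $\varphi(gv)=0$.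
\end{proof}

Only symmetric expressions in the points can be reached from $A$, but points of different order can be told apart. Let $\Gamma_o=\{\sigma\in\mathfrak S_\gamma:o_{\sigma(c)}=o_c\text{ for all }c\}$, and let $\Lambda\subset\mathbb K$ be the image of $\Bbbk[X_1,\dots,X_\gamma]^{\Gamma_o}$ under $X_c\mapsto x_c$. It is a finitely generated algebra, as the image of the invariants of a finite group. By Lemma~\ref{lem:move} it is killed by $\pi_g$, and it is stable under $L_h$, which is induced by $\sum_ch(X_c)\partial_{X_c}$, a derivation that commutes with $\Gamma_o$. The next lemma gives a common denominator for $\Lambda$, by the block construction of Lemma~\ref{lem:cond}.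

\begin{lemma}\label{lem:xi}
There is $0\ne\xi\in A$ with $\xi\Lambda\subset A$.
\end{lemma}

\begin{proof}
If $\gamma=0$, then $\Lambda=\Bbbk$ and $\xi=1$. Let $\gamma\ge1$. The basic computation is the following. For $H'\in\mathbb K[u,v]$ and $o\ge0$, every monomial in $u-x_c$, $v-x_c$ that occurs in $(u-v)^{o}H'$ has degree at least $o$, while $\varphi_c\otimes\varphi_c$ kills a monomial unless both exponents are at most $o_c$. Hence
\begin{equation}\label{eq:pair}
(\varphi_c\otimes\varphi_c)\bigl((u-v)^{o}H'\bigr)=
\begin{cases}0,&o>2o_c,\\ (-1)^{o_c}\binom{2o_c}{o_c}\,y_{c,o_c}^2\,H'(x_c,x_c),&o=2o_c,\end{cases}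
\end{equation}
the second case coming from the monomial $(u-x_c)^{o_c}(v-x_c)^{o_c}$.

Take $\gamma$ blocks of two letters $u_b,v_b$, and $M\ge\epsilon$ with $M>2o_c$ for all $c$. For $H\in\Bbbk[X_1,\dots,X_\gamma]^{\Gamma_o}$ put $G_H=\prod_b(u_b-v_b)^{2o_b}\cdot G_1$ with
\[
G_1=\prod_lp(l)^M\cdot\prod_{b<b'}\ \prod_{l\in\{u_b,v_b\},\ l'\in\{u_{b'},v_{b'}\}}(l-l')^M\cdot H(u_1,\dots,u_\gamma),
\]
where the first product runs over all letters. Then $G_H\in V^{\otimes2\gamma}$, and $\langle G_H\rangle=\varphi^{\otimes2\gamma}(G_H)$ in $A\subset\mathbb K$. Expand $\varphi=\sum\varphi_c+\varphi_p$ in each letter. A term in which a letter $l$ meets $\varphi_p$ vanishes because $p(l)^\epsilon\mid G_H$. A term in which letters of different blocks meet the same $\varphi_c$ vanishes by \eqref{eq:pair} with $o=M$. In the other terms the $\gamma$ blocks use pairwise disjoint nonempty sets of indices $c$, so both letters of block $b$ meet $\varphi_{\sigma(b)}$ for a permutation $\sigma$. Expand $G_1$ into monomials and apply \eqref{eq:pair} to each block. The term vanishes unless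 $o_{\sigma(b)}\ge o_b$ for all $b$; since $\sum_bo_{\sigma(b)}=\sum_bo_b$, this means $\sigma\in\Gamma_o$. For $\sigma\in\Gamma_o$ the term is $\prod_c(-1)^{o_c}\binom{2o_c}{o_c}y_{c,o_c}^2$ times the value of $G_1$ at $u_b=v_b=x_{\sigma(b)}$. That value is $\prod_cp(x_c)^{2M}\prod_{c<c'}(x_c-x_{c'})^{4M}\,H(x_1,\dots,x_\gamma)$, independent of $\sigma$ by invariance of $H$. Therefore $\langle G_H\rangle=\kappa\,\xi\,H(x_1,\dots,x_\gamma)$ with
\[
\kappa=|\Gamma_o|\prod_c(-1)^{o_c}\binom{2o_c}{o_c}\in\Bbbk\setminus\{0\},\qquad
\xi=\prod_cy_{c,o_c}^2\,p(x_c)^{2M}\prod_{c<c'}(x_c-x_{c'})^{4M}\ne0 .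
\]
So $\xi H(x)\in A$ for all $H$, and $H=1$ gives $\xi\in A$.
\end{proof}

\begin{proposition}\label{prop:At}
Let $\widetilde A=A\Lambda\subset\mathbb K$ be the subring generated by $A$ and $\Lambda$, and let $\mathfrak c=\{r\in\widetilde A:r\widetilde A\subset A\}$.
\begin{enumerate}
\item[(a)] $A\subset\widetilde A\subset A_\xi$, and $\widetilde A$ is stable under all $L_h$ and $\pi_g$.
\item[(b)] $\eta=p^\epsilon\prod_c(T-x_c)^{o_c+1}$ is a relation over $\widetilde A$, and $\widetilde A$ is noetherian.
\item[(c)] $\mathfrak c$ is an ideal of $\widetilde A$ contained in $A$, it contains $\xi$, and it is stable under all $L_h$ and $\pi_g$.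
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $\Lambda\subset\xi^{-1}A$, and both $A$ and $\Lambda$ are stable under the derivations.

(b) The coefficients of $\prod_c(T-X_c)^{o_c+1}$ are $\Gamma_o$-invariant, so $\eta$ and $\eta_1=\eta/f$ are monic polynomials in $\Lambda[T]$, and $p\mid\eta$. Each $\varphi_c$ and $\varphi_p$ kills $\eta\mathbb K[T]$. By Lemma~\ref{lem:div}, $\widetilde A=\Lambda[\langle fT^i\rangle:i<\deg\eta_1]$, which is a finitely generated $\Bbbk$-algebra.

(c) For $r\in\mathfrak c$ we have $r=r\cdot1\in A$, and $rz\widetilde A\subset r\widetilde A\subset A$ for $z\in\widetilde A$. Also $\xi\widetilde A=A\,\xi\Lambda\subset A$. Finally $\delta(r)z=\delta(rz)-r\delta(z)\in A$ for $r\in\mathfrak c$, $z\in\widetilde A$.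
\end{proof}

\section{End of the proof of Theorem~\ref{thm:fp}}\label{sec:end}

By Corollary~\ref{cor:tf}, $Q\subset Q_\xi$. Let $E=\widetilde AQ\subset Q_\xi$. Lemma~\ref{lem:lin} applies with $X=Q$, $u=\xi$, $B=\widetilde A$ and the relation $\eta$ of Proposition~\ref{prop:At}. So $E$ is noetherian over a ring $\mathcal U\subset\operatorname{End}_{\widetilde A}(E)$ that contains the scalars from $\widetilde A$.

Let $N_j=I_j\cap Q$. It is an $L$-stable $A$-submodule of $Q$, so $\widetilde AN_j$ is a $\mathcal U$-submodule of $E$ by Lemma~\ref{lem:lin}(a). These submodules stabilize, say $\widetilde AN_j=Z$ for $j\ge j_0$. The conductor brings us back from $\widetilde A$ to $A$: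
\[
\mathfrak cZ=\mathfrak c\widetilde AN_{j_0}\subset AN_{j_0}=N_{j_0}.
\]
Thus $\mathfrak cZ\subset N_{j_0}\subset N_j\subset Z$ for $j\ge j_0$, which is the picture of Corollary~\ref{cor:one} once more. We cannot take $\mathfrak cZ$ for $Q'$ in $(*)$, since nothing makes it $\pi$-stable. The Artin--Rees lemma provides a bistable ideal that meets $Z$ inside $\mathfrak cZ$.

The ideal $\mathfrak c$ of the noetherian ring $\widetilde A$ is finitely generated, so by Lemma~\ref{lem:AR} there is $k\ge1$ with $Z\cap\mathfrak c^kE\subset\mathfrak cZ$. Put $Q'=\mathfrak c^kQ$. Since $\mathfrak c^k$ is an ideal of $\widetilde A$, we have $\mathfrak c^kE=\mathfrak c^k\widetilde AQ=Q'$. Since $\mathfrak c\subset A$, the space $Q'$ is an $A$-submodule of $Q$, that is, an ideal of $R$. It is bistable by the Leibniz rule, because $\mathfrak c$ and $Q$ are stable under all $L_h$ and $\pi_g$. It contains $\xi^kQ$, which is nonzero by Corollary~\ref{cor:tf}. For $j\ge j_0$,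
\[
I_j\cap Q'=N_j\cap Q'\subset Z\cap\mathfrak c^kE\subset\mathfrak cZ\subset N_{j_0}\subset I_{j_0},
\]
so $I_j\cap Q'=I_{j_0}\cap Q'$. By $(*)$ this is a contradiction. Hence homogeneous $L$-stable ideals of $S$ satisfy ACC, and by the reduction in Section~\ref{sec:pi} so do all $L$-stable ideals. This proves Theorem~\ref{thm:fp}, and with it Theorems~\ref{thm:main} and \ref{thm:g}. \qed

\begin{thebibliography}{1}

\bibitem{SW}
Susan J. Sierra and Chelsea Walton, \emph{Maps from the enveloping algebra of the positive Witt algebra to regular algebras}, arXiv:1508.05294 (2015).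

\end{thebibliography}
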